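\title{Exceptional sheaves on weak del Pezzo surfaces up to spherical twists}

\begin{abstract}
Let $X$ be a weak del Pezzo surface over an algebraically closed field of characteristic zero. We prove that every exceptional sheaf on $X$ is carried by a composition of spherical twists along line bundles on $(-2)$-curves to an exceptional vector bundle or to a line bundle on a $(-1)$-curve, as conjectured by Okawa and Uehara. A torsion sheaf is simplified one curve at a time. A sheaf of positive rank is tested against the finitely many simple objects of a heart attached to each connected configuration of $(-2)$-curves; twists along these objects act as reflections in a root system, and we follow the reflections until the sheaf becomes locally free. We also show that two exceptional sheaves with the same class in $K_0(X)$ differ by a composition of such twists.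
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $0$ and $X$ is a smooth projective surface over $k$. We write $D(X)$ for the bounded derived category of coherent sheaves on $X$, $\mathrm{Auteq}(D(X))$ for its group of $k$-linear exact auto-equivalences, and $\mathrm{Hom}^q(A,B)=\mathrm{Hom}_{D(X)}(A,B[q])$. An object $E\in D(X)$ is \emph{exceptional} if $\mathrm{Hom}^0(E,E)=k$ and $\mathrm{Hom}^q(E,E)=0$ for $q\neq0$; an \emph{exceptional sheaf} is a coherent sheaf that is exceptional as an object of $D(X)$. Such an object has only scalar endomorphisms and no first-order deformations, and every auto-equivalence preserves the condition. A \emph{$(-1)$-curve}, respectively \emph{$(-2)$-curve}, is a smooth rational curve of self-intersection $-1$, respectively $-2$. The surface $X$ is \emph{del Pezzo} if $-K_X$ is ample and \emph{weak del Pezzo} if $-K_X$ is nef and big.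

On a rational surface $H^*(\mathcal O_X)=k$, so every line bundle is exceptional. So is $\mathcal O_\Gamma(d)$ for a $(-1)$-curve $\Gamma$: its endomorphisms are scalars, $\mathrm{Ext}^2$ is dual to $\mathrm{Hom}(\mathcal O_\Gamma(d),\mathcal O_\Gamma(d-1))=0$, and the Euler characteristic is $-\Gamma^2=1$. On a del Pezzo surface every exceptional object has one of these two shapes: by a theorem of Kuleshov and Orlov, it is a shift of an exceptional vector bundle or of a line bundle on a $(-1)$-curve. A weak del Pezzo surface may contain $(-2)$-curves, and the list grows. By a theorem of Kuleshov, an exceptional sheaf $E$ on a weak del Pezzo surface satisfies one of the following: (1) $E$ is locally free; (2) $E$ has a torsion subsheaf supported on $(-2)$-curves; (3) $E\cong\mathcal O_\Gamma(d)$ for a rational curve $\Gamma$ with $\Gamma^2=-1$; (4) $E$ is a torsion sheaf whose support contains exactly one $(-1)$-curve and some $(-2)$-curves.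

Sheaves of the kinds (2) and (4) can be produced by symmetries of $D(X)$. An object $S$ is \emph{spherical} if $S\otimes\omega_X\cong S$ and $\mathrm{Hom}^*(S,S)=k\oplus k[-2]$. It defines an auto-equivalence, the \emph{Seidel--Thomas twist} $T_S$, given on objects together with its inverse by
\[
T_SF=\mathrm{cone}\bigl(\mathrm{RHom}(S,F)\otimes S\to F\bigr),\qquad
T_S^{-1}F=\mathrm{fib}\bigl(F\to\mathrm{RHom}(F,S)^*\otimes S\bigr),
\]
where the maps are evaluation and coevaluation and $\mathrm{fib}=\mathrm{cone}[-1]$. The sheaves $\mathcal O_C(a)$, with $C$ a $(-2)$-curve and $a\in\mathbb Z$, are spherical (Section~\ref{sec:prelim}).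

\begin{example}\label{ex:intro}
Let $C$ be a $(-2)$-curve on a weak del Pezzo surface $X$.

(a) Since $\mathrm{RHom}(\mathcal O_X,\mathcal O_C(-2))=k[-1]$, the object $E=T^{-1}_{\mathcal O_C(-2)}\mathcal O_X$ is the fiber of a nonzero map $\mathcal O_X\to\mathcal O_C(-2)[1]$, that is, the non-split extension $0\to\mathcal O_C(-2)\to E\to\mathcal O_X\to0$. It is an exceptional sheaf of rank one with torsion.

(b) If $\Gamma$ is a $(-1)$-curve with $\Gamma\cdot C=1$, then $\mathcal O_{\Gamma+C}\cong T^{-1}_{\mathcal O_C(-1)}\mathcal O_\Gamma$ by Lemma~\ref{lem:add}. It is an exceptional sheaf as in (4).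
\end{example}

One would guess that there is no other source of such sheaves, so that up to auto-equivalence the del Pezzo picture persists. This is the following conjecture of Okawa and Uehara, stated in \cite{Zhang}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $X$ be a weak del Pezzo surface. For every exceptional sheaf $E$ on $X$ there is $\Phi\in\mathrm{Auteq}(D(X))$ such that $\Phi(E)$ is an exceptional vector bundle or a line bundle on a $(-1)$-curve.}
\medskip

We prove it, using only the twists above. Let $\mathsf B\subset\mathrm{Auteq}(D(X))$ be the subgroup generated by all $T_{\mathcal O_C(a)}$ with $C$ a $(-2)$-curve and $a\in\mathbb Z$.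

\begin{theorem}\label{thm:main}
Let $E$ be an exceptional sheaf on a weak del Pezzo surface $X$. There is $\Phi\in\mathsf B$ such that $\Phi(E)$ is an exceptional vector bundle if $\mathrm{rk}\,E>0$, and $\Phi(E)\cong\mathcal O_\Gamma(d)$ for a $(-1)$-curve $\Gamma$ and some $d\in\mathbb Z$ if $\mathrm{rk}\,E=0$. In particular the conjecture holds.
\end{theorem}

Elements of $\mathsf B$ change nothing away from the $(-2)$-curves, so they preserve ranks, and the rank decides which alternative occurs. The second result, which the conjecture does not need, says that the class in $K_0(X)$ determines an exceptional sheaf up to $\mathsf B$.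

\begin{theorem}\label{thm:class}
Let $X$ be a weak del Pezzo surface. If $E,E'$ are exceptional sheaves with $[E]=[E']$ in $K_0(X)$, then there is $\Psi\in\mathsf B$ with $\Psi(E)\cong E'$. Two exceptional vector bundles with equal rank and equal $c_1$ are isomorphic.
\end{theorem}

The functor $\Psi$ cannot be omitted: the sheaf $E$ of Example~\ref{ex:intro}(a) and the line bundle $\mathcal O_X(C)$ both have class $[\mathcal O_X]+[\mathcal O_C(-2)]$. Both theorems concern exceptional sheaves, as the conjecture does; nothing is claimed for arbitrary exceptional complexes.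

\subsection*{Outline of the proof}
Everything starts from a smooth anticanonical curve $D$. It has genus one, it misses the $(-2)$-curves, and an exceptional object restricts to it as a shift of a sheaf with scalar endomorphisms (Section~\ref{sec:D}). For a torsion sheaf this gives $c_1(E)=\Gamma+\tau$ with $\tau$ an effective combination of $(-2)$-curves, and a well-chosen twist makes $\tau$ smaller (Section~\ref{sec:rank0}). In positive rank no such invariant is available, since the class in $K_0(X)$ does not even detect torsion. We use instead that an object $F$ is a vector bundle as soon as $\mathrm{Hom}^q(F,\mathcal O_x)=0$ for all points $x$ and all $q\ne0$, and that the skyscrapers $\mathcal O_x$ on a connected configuration of $(-2)$-curves are all built from finitely many spherical objects $S_0,\dots,S_n$ (Section~\ref{sec:heart}). It is then enough to move the complexes $\mathrm{RHom}(F,S_i)$ into degree $0$. A tilting argument moves them from degrees $0,1,2$ into degrees $0,1$ (Sections~\ref{sec:tilt} and~\ref{sec:proof}); a separation lemma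 shows that each then lives in a single degree, so that the sign of $\chi(F,S_i)$ tells which (Section~\ref{sec:sep}); and twists along the $S_i$, acting as reflections, make all signs nonnegative (Section~\ref{sec:proof}). Section~\ref{sec:A1} shows this for a single $(-2)$-curve, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}. The theorems of Kuleshov--Orlov and Kuleshov are not used; what we need of the structure of exceptional sheaves is proved below.

\section{Preliminaries}\label{sec:prelim}

From now on $X$ is a weak del Pezzo surface and $K=K_X$.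

\subsection{The surface}
We use the following standard facts (Demazure \cite{Demazure}; Artin). The surface $X$ is rational; in particular $\mathrm{Pic}\,X$ is torsion-free and coincides with the group of numerical classes. One has $\dim|-K|=K^2\ge1$, and the general member of $|-K|$ is a smooth connected curve of genus $1$; characteristic $0$ is used here. The anticanonical model $f\colon X\to Y$ is birational, satisfies $f_*\mathcal O_X=\mathcal O_Y$, and contracts exactly the curves $C$ with $K\cdot C=0$; the surface $Y$ is Gorenstein, $\omega_Y^{-1}$ is ample and $f^*\omega_Y=\omega_X$.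

Since $K^2>0$, the intersection form is negative definite on $K^\perp\subset\mathrm{Pic}\,X$ by the Hodge index theorem, and it is even there because $v^2\equiv K\cdot v\pmod2$. An irreducible curve $C$ with $K\cdot C=0$ thus has $C^2<0$, and adjunction $2p_a(C)-2=C^2$ makes it a $(-2)$-curve; conversely, adjunction gives $K\cdot C=0$ for a $(-2)$-curve. The classes of the $(-2)$-curves are linearly independent: a relation gives effective combinations $P\equiv N$ without common components, so $P^2=P\cdot N\ge0$, hence $P\equiv N\equiv0$ and $P=N=0$. So there are finitely many $(-2)$-curves, and they form a basis of a negative definite even lattice $\mathsf Q\subset K^\perp$. Let $Z$ be their union and $\Sigma=f(Z)$, a finite set. The fibers of $f$ are connected, so the connected components of $Z$ are the fibers $Z_y=f^{-1}(y)$, $y\in\Sigma$.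

The letter $D$ always denotes a smooth member of $|-K|$. There are infinitely many, so $D$ can be chosen not contained in a given curve. As $D\cdot C=0$ and $D\neq C$ for every $(-2)$-curve $C$, we have $D\cap Z=\emptyset$. Also $D=f^*D_Y$ with $D_Y$ an ample Cartier divisor on $Y$.

\subsection{Duality and Riemann--Roch}
Serre duality reads $\mathrm{Hom}^q(A,B)\cong\mathrm{Hom}^{2-q}(B,A(K))^*$. For a closed subset $Z'\subset X$ let $D_{Z'}\subset D(X)$ be the full subcategory of objects whose cohomology sheaves are supported on $Z'$. For $F\in D_Z$, multiplication by the equation of $D$ is an isomorphism $F\to F(D)$, because its cone $F(D)\otimes^L\mathcal O_D$ is supported on $Z\cap D=\emptyset$. So $F\cong F(mD)$ for all $m$, in particular $F\otimes\omega_X\cong F$, and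
\begin{equation}\label{eq:serre}
\mathrm{Hom}^q(F,A)\cong\mathrm{Hom}^{2-q}(A,F)^*\qquad(F\in D_Z,\ A\in D(X)).
\end{equation}
Put $\chi(A,B)=\sum_q(-1)^q\dim\mathrm{Hom}^q(A,B)$ and $\chi(B)=\chi(\mathcal O_X,B)$. Riemann--Roch, $\chi(A,B)=\int\mathrm{ch}(A)^\vee\,\mathrm{ch}(B)\,\mathrm{td}(X)$, gives
\begin{equation}\label{eq:RR}
\chi(A,B)=\mathrm{rk}(A)\,\chi(B)-c_1(A)\cdot c_1(B)\qquad\text{if }\mathrm{rk}\,B=0.
\end{equation}
In particular $\chi(A,B)=-c_1(A)\cdot c_1(B)$ if both ranks vanish, $\chi(A,\mathcal O_x)=\mathrm{rk}\,A$, and $\chi(B\otimes L)=\chi(B)+L\cdot c_1(B)$ for a line bundle $L$.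

A torsion sheaf is \emph{pure} if it has no nonzero $0$-dimensional subsheaf. For a torsion sheaf $F$ we regard $c_1(F)$ as the effective cycle $\sum_C\ell_C\,C$, where $\ell_C$ is the length of the stalk of $F$ at the generic point of the curve $C$. This cycle is additive in short exact sequences, and it is nonzero if $F$ is pure and nonzero. If $F$ is any sheaf without nonzero $0$-dimensional subsheaves, a nonzero map $\mathcal O_C(a)\to F$ is injective, since a proper quotient of $\mathcal O_C(a)$ is $0$-dimensional.

\subsection{Twists}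
For a $(-2)$-curve $C$ the sheaf $S=\mathcal O_C(a)$ is spherical: $\mathrm{End}(S)=k$, $\mathrm{Ext}^2(S,S)=k$ by \eqref{eq:serre}, and $\chi(S,S)=-C^2=2$ forces $\mathrm{Ext}^1(S,S)=0$. For every spherical $S$ and every auto-equivalence $\Phi$,
\[
T_SS\cong S[-1],\qquad T_{S[1]}\cong T_S,\qquad \Phi\,T_S\,\Phi^{-1}\cong T_{\Phi(S)} .
\]
The last formula shows that conjugation by $\otimes L$, for a line bundle $L$, sends $T_{\mathcal O_C(a)}$ to $T_{\mathcal O_C(a+L\cdot C)}$ and so preserves $\mathsf B$. Let $S\in D_Z$ be spherical. The defining triangles show that $T_S^{\pm1}F$ and $F$ have isomorphic restrictions to the complement of the support of $S$, so that $T_S^{\pm1}$ preserves ranks; that $T_S^{\pm1}F\cong F$ if $\mathrm{RHom}(S,F)=0$; and, since $\chi(S,u)=\chi(u,S)$ by \eqref{eq:serre}, that on Grothendieck groups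
\begin{equation}\label{eq:class}
[T_S^{\pm1}u]=u-\chi(S,u)[S].
\end{equation}

\begin{lemma}\label{lem:add}
Let $\eta$ be a nonzero effective divisor and $C$ a $(-2)$-curve.
\begin{enumerate}
\item[(a)] $\mathrm{Hom}^q(\mathcal O_\eta,\mathcal O_C(-1))\cong H^{q-1}(\mathcal O_C(\eta\cdot C-1))$ for all $q$.
\item[(b)] If $\eta\cdot C=1$ and $H^0(\mathcal O_\eta)=k$, then $H^q(\mathcal O_{\eta+C})\cong H^q(\mathcal O_\eta)$ for all $q$, and $\mathcal O_{\eta+C}\cong T^{-1}_{\mathcal O_C(-1)}\mathcal O_\eta$.
\end{enumerate}
\end{lemma}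

\begin{proof}
(a) Apply $\mathrm{RHom}(-,\mathcal O_C(-1))$ to $0\to\mathcal O_X(-\eta)\to\mathcal O_X\to\mathcal O_\eta\to0$ and use $H^*(\mathcal O_C(-1))=0$.

(b) The kernel of $\mathcal O_{\eta+C}\to\mathcal O_\eta$ is $\mathcal O_X(-\eta)/\mathcal O_X(-\eta-C)\cong\mathcal O_C(-1)$, which has no cohomology; this gives the first claim. The extension $0\to\mathcal O_C(-1)\to\mathcal O_{\eta+C}\to\mathcal O_\eta\to0$ does not split, because $\mathrm{End}(\mathcal O_{\eta+C})=H^0(\mathcal O_{\eta+C})=k$. By (a), $\mathrm{RHom}(\mathcal O_\eta,\mathcal O_C(-1))=k[-1]$. So there is only one non-split extension up to isomorphism, and $T^{-1}_{\mathcal O_C(-1)}\mathcal O_\eta=\mathrm{fib}(\mathcal O_\eta\to\mathcal O_C(-1)[1])$ is that extension.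
\end{proof}

\subsection{Two general lemmas}
The first passes rigidity from a sheaf to the pieces of a filtration; the second recognizes vector bundles among complexes.

\begin{lemma}[Mukai's lemma]\label{lem:mukai}
Let $0\to A\xrightarrow{\iota}E\xrightarrow{\pi}B\to0$ be an exact sequence of sheaves with $\mathrm{Hom}(A,B)=\mathrm{Ext}^2(B,A)=0$ and $\mathrm{Ext}^1(E,E)=0$. Then $\mathrm{Ext}^1(A,A)=\mathrm{Ext}^1(B,B)=0$.
\end{lemma}

\begin{proof}
Let $\partial\colon B\to A[1]$ be the class of the extension. The map $\mathrm{Ext}^1(B,B)\to\mathrm{Ext}^1(E,B)$ is injective as $\mathrm{Hom}(A,B)=0$, and $\mathrm{Ext}^1(E,B)\to\mathrm{Ext}^2(E,A)$ is injective as $\mathrm{Ext}^1(E,E)=0$. The composite $\beta\mapsto\partial\beta\pi$ vanishes, since $\partial\beta\in\mathrm{Ext}^2(B,A)=0$. So $\mathrm{Ext}^1(B,B)=0$. For the same two reasons $\mathrm{Ext}^1(A,A)\to\mathrm{Ext}^1(A,E)\to\mathrm{Ext}^2(B,E)$ are injective, and the composite $\alpha\mapsto\iota\alpha\partial$ vanishes since $\alpha\partial\in\mathrm{Ext}^2(B,A)=0$.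
\end{proof}

\begin{lemma}\label{lem:bundle}
Let $F\in D(X)$. If $\mathrm{Hom}^q(F,\mathcal O_x)=0$ for all closed points $x$ and all $q\neq0$, then $F$ is a locally free sheaf.
\end{lemma}

\begin{proof}
As $\mathcal O_{X,x}$ is a regular local ring, the stalk $F_x$ is represented by a bounded complex $P^\bullet$ of finite free modules whose differentials have entries in the maximal ideal. Then $\mathrm{Hom}^q(F,\mathcal O_x)=\mathrm{Hom}(P^{-q},k(x))$, so $P^q=0$ for $q\neq0$. Thus the cohomology sheaves of $F$ vanish at $x$ in degrees $\ne0$, and the one in degree $0$ is free at $x$.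
\end{proof}

\section{A single $(-2)$-curve}\label{sec:A1}

We begin with a computation valid for every $(-2)$-curve. In the proofs of the theorems it is used only in Section~\ref{sec:class}.

\begin{lemma}\label{lem:OC}
Let $C$ be a $(-2)$-curve and $a,b\in\mathbb Z$. Then $T_{\mathcal O_C(b)}\mathcal O_C(b+1)\cong\mathcal O_C(b-1)[1]$ and $T_{\mathcal O_C(a)}T_{\mathcal O_C(a+1)}\cong\otimes\,\mathcal O_X(C)$. In particular $\otimes\,\mathcal O_X(\alpha)\in\mathsf B$ for all $\alpha\in\mathsf Q$.
\end{lemma}

\begin{proof}
We have $\mathrm{Hom}(\mathcal O_C(b),\mathcal O_C(b+1))=k^2$, the group $\mathrm{Ext}^2$ is dual to $\mathrm{Hom}(\mathcal O_C(b+1),\mathcal O_C(b))=0$ by \eqref{eq:serre}, and $\chi=2$, so $\mathrm{Ext}^1=0$. The evaluation $\mathcal O_C(b)^2\to\mathcal O_C(b+1)$ is surjective with kernel $\mathcal O_C(b-1)$, which gives the first formula. For $\Theta=T_{\mathcal O_C(a)}T_{\mathcal O_C(a+1)}$ it follows that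
\[
\Theta(\mathcal O_C(a+2))=T_{\mathcal O_C(a)}(\mathcal O_C(a)[1])=\mathcal O_C(a),\qquad
\Theta(\mathcal O_C(a+1))=T_{\mathcal O_C(a)}(\mathcal O_C(a+1)[-1])=\mathcal O_C(a-1).
\]
For $x\in C$, $\mathcal O_x$ is the cone of a nonzero map $\mathcal O_C(a+1)\to\mathcal O_C(a+2)$, so $\Theta(\mathcal O_x)$ is the cone of a nonzero map $\mathcal O_C(a-1)\to\mathcal O_C(a)$, a skyscraper $\mathcal O_{x'}$. For $x\notin C$, $\Theta(\mathcal O_x)=\mathcal O_x$. An auto-equivalence that sends skyscrapers of points to skyscrapers of points has the form $(M\otimes-)\circ h_*$ with $h\in\mathrm{Aut}\,X$ and $M\in\mathrm{Pic}\,X$ \cite[Cor.~5.23]{Huybrechts}. Here $h$ is the identity on the dense open set $X\setminus C$, so $h=\mathrm{id}$. The line bundle $M=\Theta(\mathcal O_X)$ is trivial off $C$, so $M=\mathcal O_X(qC)$, and $\mathcal O_C(a-1)\cong M\otimes\mathcal O_C(a+1)=\mathcal O_C(a+1-2q)$ gives $q=1$.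
\end{proof}

Now suppose that $C$ is the only $(-2)$-curve, as on the Hirzebruch surface $\mathbb F_2$, where multiples of the fiber class give line bundles of every degree on $C$. Put
\[
S_0=\mathcal O_C,\qquad S_1=\mathcal O_C(-1)[1].
\]
For each $x\in C$ the sequence $0\to\mathcal O_C(-1)\to\mathcal O_C\to\mathcal O_x\to0$ rotates to a triangle $S_0\to\mathcal O_x\to S_1$. By Lemma~\ref{lem:bundle}, an object $F$ that is locally free off $C$ is a vector bundle as soon as
\begin{equation}\label{eq:goal}
\mathrm{Hom}^q(F,S_0)=\mathrm{Hom}^q(F,S_1)=0\quad\text{for }q\neq0.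
\end{equation}
Infinitely many tests have been replaced by two. Condition \eqref{eq:goal} asks for more than local freeness: for a bundle it says $H^1(F^\vee|_C)=H^0(F^\vee|_C(-1))=0$, that is, $F|_C\cong\mathcal O_C^{\,u}\oplus\mathcal O_C(1)^{v}$.

The numerical shadow of \eqref{eq:goal} is that both entries of $\theta_F=(u,v)=(\chi(F,S_0),\chi(F,S_1))$ are nonnegative. The sum $u+v=\chi(F,\mathcal O_x)$ is the rank $r$, which we assume positive. Since $\chi(S_0,S_1)=C^2=-2$, formula \eqref{eq:class} shows that $T_{S_0}^{\pm1}$ replaces $(u,v)$ by $(-u,v+2u)$ and $T_{S_1}^{\pm1}$ replaces it by $(u+2v,-v)$. If $u<0$, the first move gives $(-u,r+u)$, and if $v<0$, the second gives $(r+v,-v)$: a negative entry that remains is larger by $r$. So reflecting the negative entry leads to $u,v\ge0$ in finitely many steps.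

\begin{example}\label{ex:line}
For a line bundle $L$ of degree $n$ on $C$ we have $\theta_L=(1-n,n)$. Let $n=3$. The numbers run through $(-2,3)$, $(2,-1)$, $(0,1)$. By Lemma~\ref{lem:OC} the last object is $T_{S_1}T_{S_0}L=L(C)$, of degree $1$ on $C$. The middle object is $T^{-1}_{\mathcal O_C(-1)}L(C)$, and $\mathrm{RHom}(L(C),\mathcal O_C(-1))=k[-1]$ makes it a non-split extension of $L(C)$ by $\mathcal O_C(-1)$. So the procedure may leave the class of vector bundles before it reaches \eqref{eq:goal}. For $n=2$ there is one step, $(-1,2)\to(1,0)$, and $T_{S_0}L=T_{S_1}^{-1}L(C)=L(C)$ because $\mathrm{RHom}(L(C),\mathcal O_C(-1))=0$.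
\end{example}

The numbers do not imply \eqref{eq:goal}, for two different reasons.

\begin{example}\label{ex:two}
Let $L\cdot C=2$.

(a) \emph{Degree two.} Let $E=T_{S_0}^{-1}L$; this is Example~\ref{ex:intro}(a) tensored with $L$, an extension $0\to\mathcal O_C\to E\to L\to0$. Then $\theta_E=(1,0)$, but $E$ has torsion. Indeed $\mathrm{RHom}(E,S_0)=\mathrm{RHom}(L,S_0[-1])=k[-2]$: the positive number is carried by $\mathrm{Hom}^2(E,S_0)$, which is dual to the inclusion of the torsion. The remedy is invisible in $K_0$: apply $T_{S_0}$ to reach $L$, and then $T_{S_0}$ again to reach $L(C)$.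

(b) \emph{Cancellation.} For $F=\mathcal O_X\oplus L$ we have $\theta_F=(0,2)$, but $\mathrm{Hom}^0(F,S_0)=\mathrm{Hom}^1(F,S_0)=k$. This $F$ is not exceptional.
\end{example}

The proof in positive rank deals with these two phenomena. First we twist until all $\mathrm{RHom}(F,S_i)$ live in degrees $0$ and $1$. Then we show that for exceptional $F$ cancellation does not occur. Granting this, the numerical procedure lifts to objects. If $u<0$, then $\mathrm{RHom}(F,S_0)$ lives in degree $1$, so $\mathrm{RHom}(T_{S_0}F,S_0)=\mathrm{RHom}(F,S_0[1])$ lives in degree $0$; and $T_{S_0}^{-1}S_1=\mathcal O_C(1)$ sits in a triangle $S_0^2\to\mathcal O_C(1)\to S_1$, so $\mathrm{RHom}(T_{S_0}F,S_1)=\mathrm{RHom}(F,\mathcal O_C(1))$ stays in degrees $0$ and $1$. At the end $u,v\ge0$ and the absence of cancellation give \eqref{eq:goal}.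

\section{Restriction to an anticanonical curve}\label{sec:D}

The triangle $E(K)\to E\to E|_D$ compares endomorphisms on $X$ and on $D$, and Serre duality computes the error term. Recall that a vector bundle $B$ on a smooth projective curve has slope $\mu(B)=\deg B/\mathrm{rk}\,B$ and is \emph{stable} if $\mu(A)<\mu(B)$ for all subsheaves $0\ne A\subsetneq B$. Comparing the slope of the image with both slopes shows that a nonzero map $B\to B'$ of stable bundles forces $\mu(B)\le\mu(B')$, and is an isomorphism if $\mu(B)=\mu(B')$.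

\begin{lemma}\label{lem:restrict}
Let $E\in D(X)$ be exceptional and $E_D\in D(D)$ its derived restriction to $D$. Then $E_D\cong B[l]$ for a sheaf $B$ on $D$ with $\mathrm{End}(B)=k$. If $\mathrm{rk}\,E\ne0$, then $B$ is a stable vector bundle, and $\mathrm{Hom}^q(E,E(mD))=0$ for all $q\ge1$ and $m\ge0$.
\end{lemma}

\begin{proof}
Let $i\colon D\to X$ be the inclusion. By Serre duality $\mathrm{Hom}^q(E,E(K))\cong\mathrm{Hom}^{2-q}(E,E)^*$ vanishes for $q\neq2$. The triangle $E(K)\to E\to i_*E_D$ and adjunction give $\mathrm{End}(E_D)=\mathrm{Hom}(E,i_*E_D)=\mathrm{End}(E)=k$. On a smooth curve every complex is the direct sum of its shifted cohomology sheaves, and every sheaf is the direct sum of its torsion and a vector bundle. As $E_D$ is indecomposable, $E_D\cong B[l]$, and $B$ is a vector bundle if $\mathrm{rk}\,E\neq0$.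

In that case let $0\ne A\subset B$ with $\mu(A)\ge\mu(B)$. On the genus one curve $D$, Riemann--Roch gives $\chi(B,A)=\mathrm{rk}A\,\mathrm{rk}B\,(\mu(A)-\mu(B))\ge0$, and $\mathrm{Ext}^1(B,A)\cong\mathrm{Hom}(A,B)^*\neq0$. So there is a nonzero map $B\to A$. The composite $B\to A\subset B$ is a nonzero scalar, hence $A=B$. Thus $B$ is stable.

For $m\ge1$ we get $\mathrm{Ext}^1_D(B,B(mD))\cong\mathrm{Hom}(B(mD),B)^*=0$, because $D^2>0$; this is where bigness of $-K$ enters. The vanishing for $q\ge1$ holds for $m=0$ by definition and follows for $m\geq1$ by induction from the exact sequences $\mathrm{Hom}^q(E,E((m-1)D))\to\mathrm{Hom}^q(E,E(mD))\to\mathrm{Ext}^q_D(B,B(mD))$.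
\end{proof}

\begin{lemma}\label{lem:krull}
Let $V$ be a coherent sheaf and $V'$ a vector bundle on $X$ with $\mathrm{Hom}_D(V|_D,V'|_D(-nD))=0$ for all $n\ge1$. Then $\mathrm{Hom}(V,V'(K))=0$.
\end{lemma}

\begin{proof}
By the sequences $0\to V'(-(n+1)D)\to V'(-nD)\to V'|_D(-nD)\to0$, a map $V\to V'(-nD)$ with $n\ge1$ factors through $V'(-(n+1)D)$. So a map $V\to V'(-D)$ has image in $\bigcap_nV'(-nD)=0$.
\end{proof}

\begin{lemma}\label{lem:pure}
An exceptional sheaf $E$ has no nonzero $0$-dimensional subsheaf.
\end{lemma}

\begin{proof}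
Let $A$ be the largest one. Then $E/A$ has no nonzero $0$-dimensional subsheaf, so $\mathrm{Hom}(A,E/A)=0$ and $\mathrm{Ext}^2(E/A,A)\cong\mathrm{Hom}(A,(E/A)(K))^*=0$. By Lemma~\ref{lem:mukai}, $\mathrm{Ext}^1(A,A)=0$. By \eqref{eq:RR}, $0=\chi(A,A)\ge\dim\mathrm{End}(A)$, so $A=0$.
\end{proof}

\begin{proposition}\label{prop:posrank}
Let $E$ be an exceptional sheaf of rank $r>0$, let $G\subset E$ be its torsion subsheaf and $V=E/G$. Then $G$ is pure and supported on $Z$, the sheaf $V$ is locally free, and $\mathrm{Hom}(E,G)=0$.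
\end{proposition}

\begin{proof}
The sheaf $G$ is pure by Lemma~\ref{lem:pure}. Choose $D\not\subset\mathrm{Supp}\,G$. Multiplication by the equation of $D$ is injective on $G$ (the kernel is $0$-dimensional) and on $V$, so derived and ordinary restrictions agree and $0\to G|_D\to E|_D\to V|_D\to0$ is exact. By Lemma~\ref{lem:restrict}, $E|_D=B$ is a stable bundle with $\mathrm{End}(B)=k$. The torsion subsheaf $G|_D$ vanishes, so $\mathrm{Supp}\,G\cap D=\emptyset$ by Nakayama's lemma. Every component $C$ of $\mathrm{Supp}\,G$ then has $K\cdot C=0$ and is a $(-2)$-curve.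

The double dual $V^{**}$ is locally free, as $X$ is a smooth surface, and $R=V^{**}/V$ is $0$-dimensional. We must show $R=0$. The fibers of $V$ at points of $D$ have dimension $\mathrm{rk}\,B=r$, so $V$ is locally free near $D$ and $V^{**}|_D=V|_D=B$. Stability gives $\mathrm{Hom}(B,B(-nD))=0$ for $n\ge1$, so $\mathrm{Hom}(V,V^{**}(K))=0$ by Lemma~\ref{lem:krull}. Hence restriction embeds $\mathrm{Hom}(V,V^{**})$ in $\mathrm{End}(B)=k$, and $\mathrm{Hom}(V,V)\to\mathrm{Hom}(V,V^{**})$ is bijective. Moreover $\mathrm{Hom}(G,V)=0$ and $\mathrm{Ext}^2(V,G)\cong\mathrm{Hom}(G,V(K))^*=0$, so $\mathrm{Ext}^1(V,V)=0$ by Lemma~\ref{lem:mukai}. The exact sequence $\mathrm{Hom}(V,V)\to\mathrm{Hom}(V,V^{**})\to\mathrm{Hom}(V,R)\to\mathrm{Ext}^1(V,V)$ gives $\mathrm{Hom}(V,R)=0$. If $R\ne0$, there is an inclusion $\mathcal O_x\subset R$, and there is a surjection $V\to\mathcal O_x$ since $V_x\ne0$; their composite is nonzero. So $R=0$.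

Finally, a nonzero map $E\to G\subset E$ would be a nonzero endomorphism of $E$ that is not invertible.
\end{proof}

\section{Torsion exceptional sheaves}\label{sec:rank0}

An exceptional sheaf $E$ of rank $0$ is pure by Lemma~\ref{lem:pure}. We first read off its cycle.

\begin{proposition}\label{prop:torsion}
Let $E$ be a torsion exceptional sheaf. Then $c_1(E)=\Gamma+\tau$ as cycles, where $\Gamma$ is a $(-1)$-curve and $\tau\ge0$ is a combination of $(-2)$-curves. If $\tau=0$, then $E\cong\mathcal O_\Gamma(d)$ for some $d$.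
\end{proposition}

\begin{proof}
Put $e=c_1(E)$ and choose $D\not\subset\mathrm{Supp}\,E$. By purity $E(-D)\to E$ is injective, so $E_D$ is a torsion sheaf on $D$, a direct sum of sheaves $\mathcal O_D/\mathfrak m_x^a$. Since $\mathrm{End}(E_D)=k$ by Lemma~\ref{lem:restrict}, $E_D\cong\mathcal O_x$, and $e\cdot D=\chi(E)-\chi(E(-D))=1$. As $D$ is nef, exactly one component $\Gamma$ of $e$ has positive degree against $D$; it has $\Gamma\cdot D=1$ and multiplicity $1$, and the other components are $(-2)$-curves. So $e=\Gamma+\tau$ with $\Gamma\not\subset Z$.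

Let $G\subset E$ be the largest subsheaf supported on $Z$, and $M=E/G$. The sheaf $M$ is pure. Indeed, let $A\subset M$ be supported at a point $x$. If $x\in Z$, the preimage of $A$ in $E$ is supported on $Z$, so it equals $G$ and $A=0$. If $x\notin Z$, then $M=E$ near $x$ and $A=0$ by purity of $E$. Off $\Gamma$ the sheaves $G$ and $E$ agree, so $c_1(G)=\tau$ and $c_1(M)=\Gamma$. The subsheaf $I_\Gamma M$ vanishes at the generic point of $\Gamma$, hence everywhere by purity. So $M$ is a torsion-free sheaf of rank one on the integral curve $\Gamma$. We compute its self-extensions.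
\begin{itemize}
\item $\mathrm{End}(M)$ is a finite-dimensional $k$-subalgebra of the field $k(\Gamma)$, so it is $k$.
\item A map $G\to M$ or $G\to M(K)$ has image supported on the finite set $Z\cap\Gamma$, so it vanishes. Thus $\mathrm{Hom}(G,M)=\mathrm{Ext}^2(M,G)=0$, and $\mathrm{Ext}^1(M,M)=0$ by Lemma~\ref{lem:mukai}.
\item $\mathrm{Ext}^2(M,M)\cong\mathrm{Hom}(M,M(K))^*=0$: a nonzero map $M\to M(K)$ would be injective with $0$-dimensional cokernel, whereas $\chi(M(K))=\chi(M)-1$.
\end{itemize}
So $1=\chi(M,M)=-\Gamma^2$. With $K\cdot\Gamma=-1$, adjunction gives $p_a(\Gamma)=0$. Hence $\Gamma$ is a $(-1)$-curve and $M\cong\mathcal O_\Gamma(d)$. If $\tau=0$, then $G$ is $0$-dimensional, so $G=0$ and $E=M$.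
\end{proof}

We now look for $S=\mathcal O_C(a)$ such that $T_SE$ has a smaller $\tau$. By \eqref{eq:class} and \eqref{eq:RR}, $c_1(T_SE)=e+(e\cdot C)C$, so $C$ should satisfy $e\cdot C<0$. The difficulty is that $T_SE$ is in general a complex; it is a sheaf when the evaluation map $\mathrm{Hom}(S,E)\otimes S\to E$ is injective and $\mathrm{Hom}^2(S,E)=0$, and this dictates the choice of $a$. For $E=\mathcal O_{\Gamma+C}$ as in Example~\ref{ex:intro}(b), one has $e\cdot C=-1$, the recipe below gives $a=-1$, and $T_SE=\mathcal O_\Gamma$.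

\begin{proof}[Proof of Theorem~\ref{thm:main} in rank $0$]
We use induction on the sum of the coefficients of $\tau$; the case $\tau=0$ is in Proposition~\ref{prop:torsion}. Let $\tau\neq0$. From $e^2=-\chi(E,E)=-1=\Gamma^2$ we get $2\,\Gamma\cdot\tau+\tau^2=0$, so $e\cdot\tau=\Gamma\cdot\tau+\tau^2=\tau^2/2<0$. Hence some component $C$ of $\tau$ has $m:=-e\cdot C>0$.

Let $E_C$ be the kernel of multiplication $E\to E(C)$ by the equation of $C$. It is a pure $\mathcal O_C$-module, and it is nonzero because that equation acts nilpotently on the nonzero stalk of $E$ at the generic point of $C$. So $E_C\cong\bigoplus_j\mathcal O_C(a_j)$. Let $a=\max a_j$, let $s\ge1$ be the number of $j$ with $a_j=a$, and put $S=\mathcal O_C(a)$. Every map $S\to E$ has image in $E_C$, so $\mathrm{Hom}(S,E)=\mathrm{Hom}(S,E_C)=k^s$ by maximality of $a$, and the evaluation $S^s\to E$ is the inclusion of the summand $\mathcal O_C(a)^s$ of $E_C$. Next, $\mathrm{Hom}^2(S,E)\cong\mathrm{Hom}(E,S)^*=0$: a nonzero map $E\to S$ followed by an inclusion $S\subset E$ would be a nonzero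 endomorphism of $E$ with image supported on $C$, which is not invertible as $\Gamma\subset\mathrm{Supp}\,E$.

Put $t=\dim\mathrm{Ext}^1(S,E)$, so that $s-t=\chi(S,E)=m$. The cohomology sequence of the triangle $S^s\oplus S^t[-1]\to E\to T_SE$ shows that $E'=T_SE$ is a sheaf with
\[
0\to E/S^s\to E'\to S^t\to0 .
\]
So $E'$ is a torsion exceptional sheaf with cycle $e-sC+tC=\Gamma+(\tau-mC)$. This cycle is effective, being the cycle of a sheaf, and the sum of the coefficients of $\tau-mC$ is smaller than that of $\tau$. The induction hypothesis applies to $E'$.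
\end{proof}

\section{A heart on each configuration of $(-2)$-curves}\label{sec:heart}

We turn to positive rank. Fix $y\in\Sigma$ and let $C_1,\dots,C_n$ be the components of $Z_y$. We want spherical objects $S_0,\dots,S_n$ from which every $\mathcal O_x$, $x\in Z_y$, is built by extensions, and we need the category of their extensions to be abelian.

\subsection{Hearts}
For classes $\mathcal P,\mathcal Q$ of objects of a triangulated category $\mathcal D$, let $\mathcal P*\mathcal Q$ be the class of objects $M$ with a triangle $P\to M\to Q\to P[1]$, $P\in\mathcal P$, $Q\in\mathcal Q$. The operation $*$ is associative by the octahedral axiom. The \emph{extension closure} of $\mathcal P$ consists of $0$ and the objects of the finite products $\mathcal P*\dots*\mathcal P$. A full additive subcategory $\mathcal H\subset\mathcal D$ is the heart of a bounded t-structure if and only if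
\begin{itemize}
\item[(H1)] $\mathrm{Hom}(\mathcal H,\mathcal H[l])=0$ for all $l<0$, and
\item[(H2)] every object lies in some $\mathcal H[l_1]*\dots*\mathcal H[l_m]$ with $l_1>\dots>l_m$;
\end{itemize}
see \cite[Lemma~3.2]{Bridgeland}. Then $\mathcal H$ is abelian and closed under extensions, its short exact sequences are the triangles with all vertices in $\mathcal H$, the nonzero factors in (H2) are unique up to isomorphism, and $K_0(\mathcal H)=K_0(\mathcal D)$. Let $\mathcal D^{\le0}$ and $\mathcal D^{\ge0}$ be the extension closures of the $\mathcal H[l]$ with $l\ge0$ and with $l\le0$. Then $\mathcal H=\mathcal D^{\le0}\cap\mathcal D^{\ge0}$; moreover $M\in\mathcal D^{\le0}$ if and only if $\mathrm{Hom}(M,\mathcal H[l])=0$ for all $l<0$, and $M\in\mathcal D^{\ge0}$ if and only if $\mathrm{Hom}(\mathcal H[l],M)=0$ for all $l>0$.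

\subsection{The fundamental cycle}
The generalization of $S_1$ is evident: $\mathcal O_{C_j}(-1)[1]$ for each $j$. In place of $\mathcal O_C$ we need $\mathcal O_\xi$ for a cycle $\xi$ that contains all of $Z_y$, so that it surjects onto each $\mathcal O_x$, and satisfies $\xi\cdot C_j\le0$, so that by Lemma~\ref{lem:add}(a) its maps to the other $S_j$ lie in degree one.

\begin{lemma}\label{lem:fund}
There is a cycle $\xi=\sum_jz_jC_j$ with all $z_j\ge1$ and all $\xi\cdot C_j\le0$ such that $H^0(\mathcal O_\xi)=k$, $H^1(\mathcal O_\xi)=0$, and $\mathcal O_\xi\cong\beta(\mathcal O_{C_1})$ for some $\beta\in\mathsf B$. In particular $\mathcal O_\xi$ is spherical and $T_{\mathcal O_\xi}\in\mathsf B$.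
\end{lemma}

\begin{proof}
Put $\xi_1=C_1$. As long as some $C\in\{C_1,\dots,C_n\}$ has $\xi_\nu\cdot C>0$, put $\xi_{\nu+1}=\xi_\nu+C$. If $\xi_\nu^2=-2$, then $0>(\xi_\nu+C)^2=-4+2\,\xi_\nu\cdot C$, so $\xi_\nu\cdot C=1$ and $\xi_{\nu+1}^2=-2$. The $\xi_\nu$ are distinct vectors of square $-2$ in the definite lattice $\mathsf Q$, so the process stops at some $\xi$ with all $\xi\cdot C_j\le0$. If some $z_j$ were $0$, connectedness of $Z_y$ would give a $C_j$ outside the support of $\xi$ that meets it, and then $\xi\cdot C_j>0$. Lemma~\ref{lem:add}(b), applied at each step, gives the cohomology of $\mathcal O_\xi$ and the functor $\beta$. Finally $T_{\mathcal O_\xi}\cong\beta\,T_{\mathcal O_{C_1}}\beta^{-1}$.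
\end{proof}

The cycle need not be reduced: if $C_1$ meets each of three disjoint curves $C_2,C_3,C_4$ once, then $(C_1+\dots+C_4)\cdot C_1=1$ and $\xi=2C_1+C_2+C_3+C_4$. Put
\[
S_0=\mathcal O_\xi,\qquad S_j=\mathcal O_{C_j}(-1)[1]\quad(1\le j\le n),
\]
and let $\mathcal A=\mathcal A_y\subset D_{Z_y}$ be the extension closure of $S_0,\dots,S_n$. All $T_{S_i}$ lie in $\mathsf B$ and preserve $D_{Z_y}$.

\begin{proposition}\label{prop:heart}
\begin{enumerate}
\item[(i)] The $S_i$ are spherical, and for $i\neq j$ one has $\mathrm{Hom}^q(S_i,S_j)=0$ unless $q=1$.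
\item[(ii)] For $x\in Z_y$, the sheaf $\mathcal O_x$ lies in $\mathcal A$; it is an iterated extension of one copy of $S_0$ and $z_j$ copies of $S_j$, $1\le j\le n$.
\item[(iii)] $\mathcal A$ is the heart of a bounded t-structure on $D_{Z_y}$. It has finite length, and its simple objects are $S_0,\dots,S_n$.
\item[(iv)] A sheaf $F$ supported on $Z_y$ with $\mathrm{Hom}(F,\mathcal O_{C_j}(-1))=0$ for all $j$ lies in $\mathcal A$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) For distinct $i,j\ge1$, a map $\mathcal O_{C_i}(-1)\to\mathcal O_{C_j}(-1)$ has $0$-dimensional image, so $\mathrm{Hom}$ vanishes, and $\mathrm{Ext}^2$ vanishes by \eqref{eq:serre}. By Lemma~\ref{lem:add}(a), $\mathrm{Hom}^q(S_0,S_j)=H^q(\mathcal O_{C_j}(\xi\cdot C_j-1))$, which vanishes for $q\neq1$ as $\xi\cdot C_j-1<0$. By \eqref{eq:serre} the same holds for $\mathrm{Hom}^q(S_j,S_0)$.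

(ii) We claim that \emph{a sheaf $I$ supported on $Z_y$ with $H^*(I)=0$ has a filtration with quotients $\mathcal O_{C_j}(-1)$}, and argue by induction on the sum of the coefficients of $c_1(I)$. Let $I\neq0$. It is pure because $H^0(I)=0$, so $c_1(I)\ne0$ and $c_1(I)^2<0$. Hence $\chi(I,\mathcal O_{C_j}(-1))=-c_1(I)\cdot C_j>0$ for some $j$, and by \eqref{eq:serre} there is a nonzero map $I\to\mathcal O_{C_j}(-1)$ or $\mathcal O_{C_j}(-1)\to I$. In the first case the image is $\mathcal O_{C_j}(-1-b)$ with $b\ge0$; as a quotient of $I$ on a one-dimensional support it has $H^1=0$, so $b=0$, and the kernel has no cohomology. In the second case the map is injective by purity, and the cokernel has no cohomology. The claim follows by induction.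

Let $I=\ker(\mathcal O_\xi\to\mathcal O_x)$. The map $H^0(\mathcal O_\xi)=k\to H^0(\mathcal O_x)$ is bijective and $H^1(\mathcal O_\xi)=0$, so $H^*(I)=0$. Since $c_1(I)=\xi$, the quotient $\mathcal O_{C_j}(-1)$ occurs $z_j$ times. The triangle $\mathcal O_\xi\to\mathcal O_x\to I[1]$ gives (ii).

(iii) Condition (H1) holds for the $S_i$ by (i) and passes to extensions. For (H2), let $\mathcal H$ be the extension closure of all shifts $S_i[l]$; it is closed under shifts and cones. It contains the $\mathcal O_x$ and the $\mathcal O_{C_j}(-1)$, hence all $\mathcal O_{C_j}(a)$ by the sequences $0\to\mathcal O_{C_j}(a)\to\mathcal O_{C_j}(a+1)\to\mathcal O_x\to0$, hence all coherent sheaves on $C_j\cong\mathbb P^1$. A sheaf supported on $Z_y$ is killed by a product of ideals $I_{C_j}$, so it is filtered by sheaves on the $C_j$. Therefore $\mathcal H=D_{Z_y}$: every object lies in a product of classes $\{S_i[l]\}$. It remains to order the shifts. Suppose two adjacent factors form a triangle $S_i[a]\to M\to S_j[b]\xrightarrow{h}S_i[a+1]$ with $a<b$. Then $h\in\mathrm{Hom}^{a+1-b}(S_j,S_i)$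 with $a+1-b\le0$, so by (i) either $h=0$, or $b=a+1$, $i=j$ and $h$ is an isomorphism. In the first case $M=S_i[a]\oplus S_j[b]$ and the two factors can be interchanged; in the second $M=0$ and both can be deleted. Each move lowers the number of factors, or keeps it and lowers the number of pairs in the wrong order. After finitely many moves the shifts decrease weakly, and grouping equal shifts gives (H2).

A nonzero subobject $U\subset S_i$ in $\mathcal A$ has some $S_j$ as a subobject, the first step of its filtration. The nonzero map $S_j\to U\to S_i$ is an isomorphism by (i), so $U=S_i$. Thus the $S_i$ are simple, and the defining filtrations of the objects of $\mathcal A$ are composition series.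

(iv) We must show $\mathrm{Hom}(F,S_i[l])=0$ for $l<0$ and $\mathrm{Hom}(S_i[l],F)=0$ for $l>0$. All these are $\mathrm{Ext}$ groups of negative degree between sheaves, except $\mathrm{Hom}(F,S_j[-1])=\mathrm{Hom}(F,\mathcal O_{C_j}(-1))$ for $j\ge1$.
\end{proof}

We write $D_{Z_y}^{\le0}$ for the aisle of this t-structure; it is the extension closure of the $S_i[l]$ with $l\ge0$. For $j\neq i$, part (i) gives $\mathrm{RHom}(S_j,S_i)=k^{n_{ij}}[-1]$ for some $n_{ij}\ge0$, so $T_{S_i}^{-1}S_j=\mathrm{fib}(S_j\to S_i^{n_{ij}}[1])$. Hence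
\begin{equation}\label{eq:inv}
0\to S_i^{n_{ij}}\to T_{S_i}^{-1}S_j\to S_j\to0\ \text{ is exact in }\mathcal A\quad(j\ne i),\qquad T_{S_i}^{-1}S_i\cong S_i[1].
\end{equation}

\subsection{Roots}
Let $\Lambda=\Lambda_y=K_0(D_{Z_y})=\bigoplus_{i=0}^n\mathbb Z\alpha_i$ with $\alpha_i=[S_i]$, and put $\delta=\alpha_0+\sum_jz_j\alpha_j=[\mathcal O_x]$. The form $(u,v)=\chi(u,v)=-c_1(u)\cdot c_1(v)$ on $\Lambda$ is symmetric, even and positive semidefinite. As $c_1(S_0)=\sum z_jC_j$ and $c_1(S_j)=-C_j$, the kernel of $c_1$ on $\Lambda$ is $\mathbb Z\delta$; so $(v,v)\ge2$ for $v\notin\mathbb Z\delta$, $(\delta,-)=0$, and the form is definite on $\bigoplus_{j\ge1}\mathbb Z\alpha_j$. We have $(\alpha_i,\alpha_i)=2$ and $(\alpha_i,\alpha_j)=-n_{ij}\le0$ for $i\neq j$. By \eqref{eq:class}, $T_{S_i}^{\pm1}$ acts on $\Lambda$ by the reflection $s_i(v)=v-(v,\alpha_i)\alpha_i$, an isometric involution that fixes $\delta$.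

To measure how far a linear form is from being nonnegative on the $\alpha_i$, we count roots. Let $\Delta=\{v\in\Lambda:(v,v)=2\}$. The coefficients of a root $v\in\Delta$ all have one sign. Indeed, write $v=v^+-v^-$ with $v^\pm$ nonnegative combinations of disjoint sets of $\alpha_i$, so that $(v^+,v^-)\le0$. If both are nonzero, neither is a multiple of $\delta$, which involves every $\alpha_i$; so $(v,v)\ge(v^+,v^+)+(v^-,v^-)\ge4$, a contradiction. Let $\Delta^+$ be the set of roots with nonnegative coefficients. A root $v\in\Delta^+\setminus\{\alpha_i\}$ is not a multiple of $\alpha_i$, so it has a positive coefficient at some $\alpha_j$, $j\ne i$, which $s_i$ does not change. Hence $s_i$ permutes $\Delta^+\setminus\{\alpha_i\}$. For a linear form $\theta\colon\Lambda\to\mathbb R$ put $\mathrm{Inv}(\theta)=\{\beta\in\Delta^+:\theta(\beta)<0\}$. For $n=1$ one has $(a\alpha_0+b\alpha_1)^2=2(a-b)^2$, and $\Delta^+$ consists of the classes $\alpha_0+m\delta=[\mathcal O_C(m)]$ and $\alpha_1+m\delta=[\mathcal O_C(-1-m)[1]]$, $m\ge0$.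

\begin{lemma}\label{lem:inv}
If $\theta(\delta)>0$, then $\mathrm{Inv}(\theta)$ is finite. If moreover $\theta(\alpha_i)<0$, then $|\mathrm{Inv}(\theta\circ s_i)|=|\mathrm{Inv}(\theta)|-1$ and $(\theta\circ s_i)(\delta)=\theta(\delta)$.
\end{lemma}

\begin{proof}
Let $\beta\in\Delta^+$ have coefficient $m\ge0$ at $\alpha_0$. Then $\alpha=\beta-m\delta$ lies in the finite set $\Delta\cap\bigoplus_{j\ge1}\mathbb Z\alpha_j$, and $\theta(\alpha)+m\,\theta(\delta)<0$ holds for finitely many pairs $(\alpha,m)$. For the second claim, $\alpha_i\notin\mathrm{Inv}(\theta\circ s_i)$ since $\theta(s_i\alpha_i)=-\theta(\alpha_i)>0$, so $s_i$ maps $\mathrm{Inv}(\theta\circ s_i)$ bijectively onto $\mathrm{Inv}(\theta)\setminus\{\alpha_i\}$.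
\end{proof}

\section{Tilts that come from twists}\label{sec:tilt}

To remove degree two we shall replace $\mathcal A$ by a heart in which the offending objects are shifted by one. This helps only if the new heart is $\Phi(\mathcal A)$ for some $\Phi\in\mathsf B$, for then $\mathrm{Hom}^q(\Phi^{-1}E,S_j)=\mathrm{Hom}^q(E,\Phi S_j)$. This section gives a criterion.

A \emph{torsion pair} in a heart $\mathcal H$ is a pair $(\mathcal T,\mathcal F)$ of full subcategories with $\mathrm{Hom}(\mathcal T,\mathcal F)=0$ and $\mathcal H=\mathcal T*\mathcal F$; we call $\mathcal F$ a \emph{torsion-free class}. Then $\mathcal T={}^\perp\mathcal F:=\{M\in\mathcal H:\mathrm{Hom}(M,\mathcal F)=0\}$ is closed under quotients, and $\mathcal F=\{M\in\mathcal H:\mathrm{Hom}(\mathcal T,M)=0\}$ is closed under subobjects. The \emph{Happel--Reiten--Smal{\o} tilt} $\mathcal H_{\mathcal F}=\mathcal F[1]*\mathcal T$ is again a heart: in (H1) the only group that is not of negative degree over $\mathcal H$ is $\mathrm{Hom}(\mathcal T,\mathcal F)=0$, and (H2) follows by writing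 each $\mathcal H[l]=\mathcal T[l]*\mathcal F[l]$ and regrouping the factors as $\mathcal F[l+1]*\mathcal T[l]$. We need two more remarks.
\begin{itemize}
\item[(N)] \emph{Nested hearts coincide.} If $\mathcal H\subset\mathcal H'$ are hearts in the same category and $M\in\mathcal H'$, a decomposition (H2) of $M$ for $\mathcal H$ is also one for $\mathcal H'$; by uniqueness only the shift $0$ occurs, so $M\in\mathcal H$.
\item[(F)] \emph{A subcategory $\mathcal F\subset\mathcal A$ containing $0$ and closed under subobjects and extensions is a torsion-free class.} For $M\in\mathcal A$ choose a quotient $M/N\in\mathcal F$ of maximal length. If $N\to F$ were a nonzero map to $F\in\mathcal F$ with kernel $N'$, then $N/N'\subset F$ would lie in $\mathcal F$, and so would the longer quotient $M/N'$. Hence $N\in{}^\perp\mathcal F$.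
\end{itemize}

\begin{proposition}\label{prop:tilt}
Let $\mathcal F\subset\mathcal A$ be a torsion-free class, and suppose there is a linear form $\theta\colon\Lambda\to\mathbb R$ with $\theta(\delta)>0$ and $\theta([F])<0$ for all $0\neq F\in\mathcal F$. Then $\mathcal A_{\mathcal F}=\Phi(\mathcal A)$ for a finite product $\Phi$ of functors $T_{S_i}^{-1}$, $0\le i\le n$.
\end{proposition}

\begin{proof}
We use induction on $|\mathrm{Inv}(\theta)|$, which is finite by Lemma~\ref{lem:inv}. If $\mathcal F=0$, take $\Phi=\mathrm{id}$. Otherwise $\mathcal F$, being closed under subobjects, contains a simple object $S_i$, and $\theta(\alpha_i)<0$; in particular the case $\mathrm{Inv}(\theta)=\emptyset$ is settled. We tilt at $S_i$ alone and then at what remains of $\mathcal F$.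

\emph{The tilt at $S_i$ is $T_{S_i}^{-1}\mathcal A$.} As $\mathrm{Ext}^1(S_i,S_i)=0$, the class $\langle S_i\rangle=\{S_i^m:m\ge0\}$ is torsion-free by (F). Let $\mathcal U={}^\perp S_i$ and $\mathcal B=\langle S_i\rangle[1]*\mathcal U$. By \eqref{eq:inv}, $T_{S_i}^{-1}S_i=S_i[1]\in\mathcal B$; and for $j\neq i$ the object $T_{S_i}^{-1}S_j\in\mathcal A$ satisfies $\mathrm{Hom}(T_{S_i}^{-1}S_j,S_i)=\mathrm{Hom}(S_j,S_i[-1])=0$, so it lies in $\mathcal U\subset\mathcal B$. Hence $T_{S_i}^{-1}\mathcal A\subset\mathcal B$, and equality holds by (N).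

\emph{The heart $\mathcal A_{\mathcal F}$ is a tilt of $\mathcal B$.} Let $\mathcal T={}^\perp\mathcal F\subset\mathcal U$, and put $\mathcal F'=\mathcal F\cap\mathcal U$ and $\mathcal T'=\langle S_i\rangle[1]*\mathcal T$; both lie in $\mathcal B$. We have $\mathrm{Hom}(\mathcal T',\mathcal F')=0$, since $\mathrm{Hom}(S_i[1],\mathcal A)=0$ and $\mathrm{Hom}(\mathcal T,\mathcal F)=0$. For $M\in\mathcal U$, the quotient of $M$ in $\mathcal F$ given by the pair $(\mathcal T,\mathcal F)$ lies in $\mathcal U$, which is closed under quotients; so $\mathcal U\subset\mathcal T*\mathcal F'$ and $\mathcal B\subset\langle S_i\rangle[1]*\mathcal T*\mathcal F'=\mathcal T'*\mathcal F'$. Thus $(\mathcal T',\mathcal F')$ is a torsion pair in $\mathcal B$. Every $F\in\mathcal F$ is an extension $0\to U\to F\to S_i^m\to0$ with $U\in\mathcal U$, and $U\subset F$ lies in $\mathcal F$; so $\mathcal F\subset\mathcal F'*\langle S_i\rangle$. Therefore $\mathcal A_{\mathcal F}=\mathcal F[1]*\mathcal T\subset\mathcal F'[1]*\langle S_i\rangle[1]*\mathcal T=\mathcal B_{\mathcal F'}$,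 and equality holds by (N).

\emph{Induction.} The equivalence $T_{S_i}\colon\mathcal B\to\mathcal A$ carries $\mathcal F'$ to a torsion-free class $\mathcal F''$ in $\mathcal A$. The form $\theta''=\theta\circ s_i$ has $\theta''(\delta)>0$ and $\theta''([T_{S_i}F'])=\theta([F'])<0$ for $0\ne F'\in\mathcal F'$. By Lemma~\ref{lem:inv} and induction, $\mathcal A_{\mathcal F''}=\Psi(\mathcal A)$, so $\mathcal A_{\mathcal F}=\mathcal B_{\mathcal F'}=T_{S_i}^{-1}\mathcal A_{\mathcal F''}=T_{S_i}^{-1}\Psi(\mathcal A)$.
\end{proof}

The hypothesis on $\theta$ cannot be dropped. For $\mathcal F=\mathcal A$ the tilt is $\mathcal A[1]$, and $\Phi(\mathcal O_x)$ has class $\delta$, whereas classes of objects of $\mathcal A[1]$ have nonpositive coefficients.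

\begin{example}\label{ex:tilt}
Let $n=1$ and $\mathcal F=\{\mathcal O_C^{\,a}\oplus\mathcal O_C(1)^b\}$. There are no extensions among $\mathcal O_C$ and $\mathcal O_C(1)$, by the proof of Lemma~\ref{lem:OC} and \eqref{eq:serre}. The sequence $0\to S_0^2\to\mathcal O_C(1)\to S_1\to0$ shows that a proper subobject of $\mathcal O_C(1)$ in $\mathcal A$ is a power of $S_0$, since otherwise the quotient would be a nonzero power of $S_0$, while $\mathrm{Hom}(\mathcal O_C(1),\mathcal O_C)=0$. So $\mathcal F$ is the extension closure of the subobjects of $\mathcal O_C(1)$. The proof takes $i=0$, finds $\mathcal F'=\{\mathcal O_C(1)^b\}$ and $\mathcal F''=\langle S_1\rangle$, and ends with $\Phi=T_{S_0}^{-1}T_{S_1}^{-1}$.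
\end{example}

\section{The separation lemma}\label{sec:sep}

\begin{proposition}\label{prop:sep}
Let $E\in D(X)$ be exceptional of rank $\neq0$, let $y\in\Sigma$, and suppose $\mathrm{Hom}^q(E,S_j)=0$ for all $q\notin\{0,1\}$ and all simple objects $S_j$ of $\mathcal A_y$. Then for each $i$, $\mathrm{Hom}^0(E,S_i)=0$ or $\mathrm{Hom}^1(E,S_i)=0$.
\end{proposition}

The model is the following argument in an abelian category. If $E$ has projective dimension at most one and $\mathrm{Ext}^1(E,E)=0$, a nonzero map to a simple object $S$ is surjective, with kernel $N$ say, and $\mathrm{Ext}^1(E,E)\to\mathrm{Ext}^1(E,S)\to\mathrm{Ext}^2(E,N)$ gives $\mathrm{Ext}^1(E,S)=0$. Here $E$ and $N$ are not supported on $Z_y$, so the heart $\mathcal A_y$ says nothing about $\mathrm{Hom}^2(E,N)$ directly. We therefore twist by $mD$, which does not change $S$ and turns the question into a local one on $Y$, and then cut $N$ down to $Z_y$ with a Koszul complex. Exceptionality and the rank are used only through Lemma~\ref{lem:restrict}; Example~\ref{ex:two}(b) shows that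 the statement fails for objects that are not exceptional.

\begin{proof}
Let $g\colon E\to S=S_i$ be nonzero and $N=\mathrm{fib}(g)$. We show $\mathrm{Hom}^1(E,S)=0$.

\emph{Reduction to a sheaf on $Y$.} Since $S(mD)\cong S$, there is an exact sequence
\[
\mathrm{Hom}^1(E,E(mD))\to\mathrm{Hom}^1(E,S)\to\mathrm{Hom}^2(E,N(mD)),
\]
whose first term vanishes for $m\ge0$ by Lemma~\ref{lem:restrict}. Let $W=Rf_*R\mathcal Hom(E,N)$ and $W_0=Rf_*R\mathcal Hom(E,E)$, bounded complexes with coherent cohomology on $Y$. By the projection formula $\mathrm{Hom}^2(E,N(mD))=H^2(Y,W(mD_Y))$. For $m\gg0$, Serre vanishing kills the higher cohomology of all sheaves $\mathcal H^b(W)(mD_Y)$, so this group equals $H^0(Y,\mathcal H^2(W)(mD_Y))$. The same holds for $W_0$ and $E$ in place of $W$ and $N$. It suffices to prove $\mathcal H^2(W)=0$.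

\emph{Away from $y$.} On $X\setminus Z_y=f^{-1}(Y\setminus\{y\})$ we have $N\cong E$, so $W\cong W_0$ on $Y\setminus\{y\}$. For $m\gg0$ the sheaf $\mathcal H^2(W_0)(mD_Y)$ is globally generated, and its space of sections is $\mathrm{Hom}^2(E,E(mD))=0$ by Lemma~\ref{lem:restrict}. So $\mathcal H^2(W_0)=0$.

\emph{At $y$.} Suppose $\mathcal H^q(W)_y\neq0$ for some $q\ge2$, and let $q_0\ge2$ be the largest such $q$. Choose a system of parameters $x_1,x_2$ of $\mathcal O_{Y,y}$ and an affine open $U\ni y$ on which they are regular functions with common zero locus $\{y\}$. Their Koszul complex $\mathcal O_U\to\mathcal O_U^2\to\mathcal O_U$, in degrees $-2,-1,0$, is acyclic on $U\setminus\{y\}$. Its direct image $\mathcal K$ on $Y$ restricts to it on $U$ and to $0$ on $Y\setminus\{y\}$, so $\mathcal K$ is a perfect complex. The complex $W\otimes^L\mathcal K$ has cohomology supported at $y$, and in degree $q_0$ this is $\mathcal H^{q_0}(W)_y/(x_1,x_2)\mathcal H^{q_0}(W)_y$ by right exactness of the tensor product, nonzero by Nakayama's lemma. Put $N'=N\otimes^LLf^*\mathcal K\in D_{Z_y}$.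 The projection formula gives $W\otimes^L\mathcal K=Rf_*R\mathcal Hom(E,N')$, so $\mathrm{Hom}^{q_0}(E,N')\neq0$.

We claim $N'\in D^{\le0}_{Z_y}$, that is, $\mathrm{Hom}^l(N',S_j)=0$ for all $j$ and $l<0$. We have $\mathrm{Hom}^l(N',S_j)=\mathrm{Hom}^l(N,S_j\otimes^L(Lf^*\mathcal K)^\vee)$. On the neighborhood $f^{-1}(U)$ of $Z_y$ the complex $(Lf^*\mathcal K)^\vee$ is $\mathcal O\to\mathcal O^2\to\mathcal O$ in degrees $0,1,2$, so $S_j\otimes^L(Lf^*\mathcal K)^\vee$ is an iterated extension of $S_j$, $S_j^2[-1]$ and $S_j[-2]$. Hence it is enough to show $\mathrm{Hom}^l(N,S_j)=0$ for $l<0$. In the exact sequence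
\[
\mathrm{Hom}^l(E,S_j)\to\mathrm{Hom}^l(N,S_j)\to\mathrm{Hom}^{l+1}(S,S_j)\xrightarrow{\ \circ g\ }\mathrm{Hom}^{l+1}(E,S_j)
\]
the first term is $0$ for $l<0$ by hypothesis, and the third is $0$ for $l<-1$. For $l=-1$ the last map is injective: its source is $0$ if $j\neq i$, and it is $k\cdot\mathrm{id}$ with $\mathrm{id}\mapsto g\neq0$ if $j=i$. This proves the claim.

So $N'$ is an iterated extension of objects $S_j[l]$ with $l\ge0$, and $\mathrm{Hom}^{q_0}(E,S_j[l])=\mathrm{Hom}^{q_0+l}(E,S_j)=0$ because $q_0+l\ge2$. Hence $\mathrm{Hom}^{q_0}(E,N')=0$, a contradiction.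
\end{proof}

\section{Proof of Theorem~\ref{thm:main} in positive rank}\label{sec:proof}

Call the simple objects of the hearts $\mathcal A_y$, $y\in\Sigma$, the \emph{test objects}. The different points of $\Sigma$ do not interact. If $y\ne y'$, objects of $D_{Z_y}$ and $D_{Z_{y'}}$ have no maps between them in any degree. So a product $\Phi$ of twists along objects of $D_{Z_y}$ and their inverses fixes the objects $F\in D_{Z_{y'}}$, and $\mathrm{Hom}^q(\Phi E,F)=\mathrm{Hom}^q(E,\Phi^{-1}F)=\mathrm{Hom}^q(E,F)$.

Let $E$ be an exceptional sheaf of rank $r>0$, with $G$ and $V$ as in Proposition~\ref{prop:posrank}. To place the torsion inside the hearts we impose the normalization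
\begin{equation}\label{eq:norm}
\mathrm{Hom}(E,\mathcal O_C(-1))=\mathrm{Hom}(G,\mathcal O_C(-1))=0\quad\text{for all $(-2)$-curves }C.
\end{equation}
It holds after tensoring with a high power $L$ of an ample line bundle. Indeed, for a coherent sheaf $A$ the restriction $A|_C$ is a sum of finitely many line bundles and a torsion sheaf, so $\mathrm{Hom}(A\otimes L,\mathcal O_C(-1))=\mathrm{Hom}(A|_C,\mathcal O_C(-1-L\cdot C))=0$ for $L\cdot C\gg0$, and there are finitely many $C$.

\subsection{From degrees $0,1,2$ to degrees $0,1$}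

\begin{proposition}\label{prop:stage1}
Assume \eqref{eq:norm}. There is a product $\Phi$ of twists $T_S$ along test objects such that $\mathrm{Hom}^q(\Phi E,S)=0$ for all $q\notin\{0,1\}$ and all test objects $S$.
\end{proposition}

\begin{proof}
Write $G=\bigoplus_yG_y$ with $G_y$ supported on $Z_y$. Fix $y$ and $\mathcal A=\mathcal A_y$. By \eqref{eq:norm} and Proposition~\ref{prop:heart}(iv), $G_y\in\mathcal A$.

\emph{(a) For $F\in\mathcal A$, $\mathrm{Hom}^q(E,F)=0$ unless $q\in\{0,1,2\}$.} It suffices to treat the $S_j$. For the sheaf $S_0$ this is the range of $\mathrm{Ext}$ on a smooth surface. For $j\ge1$, $\mathrm{Hom}^q(E,S_j)=\mathrm{Ext}^{q+1}(E,\mathcal O_{C_j}(-1))$, and \eqref{eq:norm} excludes $q=-1$.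

\emph{(b) For $F\in\mathcal A$, $\mathrm{Hom}^2(E,F)\cong\mathrm{Hom}(F,G_y)^*$.} As $V$ is locally free, $\mathrm{Hom}^q(V,S_0)=H^q(V^\vee|_\xi)$ and $\mathrm{Hom}^q(V,S_j)=H^{q+1}(V^\vee|_{C_j}(-1))$ vanish for $q\ge2$. So $\mathrm{Hom}^q(V,F)=0$ for $q\ge2$, and \eqref{eq:serre} gives $\mathrm{Hom}^{-1}(F,V)=\mathrm{Hom}^0(F,V)=0$. Therefore $\mathrm{Hom}(F,E)=\mathrm{Hom}(F,G)=\mathrm{Hom}(F,G_y)$, and $\mathrm{Hom}^2(E,F)\cong\mathrm{Hom}(F,E)^*$.

Degree two thus comes from the torsion alone and vanishes on objects with no maps to $G_y$. On $G_y$ itself degree zero vanishes, so a shift by one brings its groups into degrees $0,1$. We therefore tilt at the smallest torsion-free class containing $G_y$. Let $\mathcal F$ be the extension closure of the subobjects of $G_y$ in $\mathcal A$. A subobject of an iterated extension is filtered by subobjects of the factors, so $\mathcal F$ is closed under subobjects, and it is a torsion-free class by (F). Let $\mathcal T={}^\perp\mathcal F$.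

\emph{(c) For $M\in\mathcal A_{\mathcal F}=\mathcal F[1]*\mathcal T$, $\mathrm{Hom}^q(E,M)=0$ unless $q\in\{0,1\}$.} For $M\in\mathcal T$ this follows from (a), (b) and $G_y\in\mathcal F$. For a subobject $F\subset G_y$ with quotient $R\in\mathcal A$, the sequence $\mathrm{Hom}^{-1}(E,R)\to\mathrm{Hom}(E,F)\to\mathrm{Hom}(E,G_y)$ has outer terms $0$ by (a) and Proposition~\ref{prop:posrank}. So $\mathrm{Hom}^0(E,F)=0$ for all $F\in\mathcal F$, and by (a) the group $\mathrm{Hom}^q(E,F[1])=\mathrm{Hom}^{q+1}(E,F)$ vanishes unless $q\in\{0,1\}$.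

\emph{(d) $\mathcal F$ satisfies the hypothesis of Proposition~\ref{prop:tilt}.} Let $H$ be an ample divisor, let $\lambda>h^0(G_y)$, and put $\theta(v)=\chi(v)-\lambda H\cdot c_1(v)$ on $\Lambda$. Then $\theta(\delta)=\chi(\mathcal O_x)=1$. By additivity it suffices to show $\theta([F])<0$ for every subobject $0\ne F\subset G_y$ in $\mathcal A$. Let $R=G_y/F\in\mathcal A$. Objects of $\mathcal A$ have cohomology sheaves in degrees $-1$ and $0$ only. The long exact sequence of cohomology sheaves gives $\mathcal H^{-1}(F)=0$ and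
\[
0\to J\to F\to I\to0,\qquad J=\mathcal H^{-1}(R),\quad I=\mathrm{im}(F\to G_y)\subset G_y,
\]
an exact sequence of sheaves. As $R\Gamma(S_0)=k$ and $R\Gamma(S_j)=0$ for $j\ge1$, the complex $R\Gamma(R)$ is concentrated in degree $0$. The triangle $J[1]\to R\to\mathcal H^0(R)$ embeds $H^0(J)$ in $H^{-1}(R\Gamma(R))=0$. So if $J\neq0$, it is pure with $\chi(J)\le0$ and $H\cdot c_1(J)\ge1$, whence $\theta([J])<0$. If $I\neq0$, it is pure as a subsheaf of $G_y$, and $\chi(I)\le h^0(I)\le h^0(G_y)<\lambda\le\lambda H\cdot c_1(I)$, whence $\theta([I])<0$. At least one of $I,J$ is nonzero, so $\theta([F])<0$.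

By Proposition~\ref{prop:tilt}, $\mathcal A_{\mathcal F}=\Phi_y(\mathcal A_y)$ with $\Phi_y$ a product of functors $T_{S_i}^{-1}$. Let $\Phi$ be the inverse of the product of all $\Phi_y$. For a simple object $S$ of $\mathcal A_y$ we have $\Phi^{-1}S=\Phi_yS\in\mathcal A_{\mathcal F}$, so $\mathrm{Hom}^q(\Phi E,S)=\mathrm{Hom}^q(E,\Phi_yS)=0$ for $q\notin\{0,1\}$ by (c).
\end{proof}

In Example~\ref{ex:two}(a) the torsion is $S_0$, so $\mathcal F=\langle S_0\rangle$ and $\Phi E=T_{S_0}E=L$; Example~\ref{ex:tilt} is the case of torsion $\mathcal O_C(1)$. Proposition~\ref{prop:stage1} and Proposition~\ref{prop:posrank}, on which it rests, are where the argument uses that $E$ is a sheaf.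

\subsection{From degrees $0,1$ to degree $0$}

\begin{proposition}\label{prop:stage2}
Let $F\in D(X)$ be exceptional of rank $r>0$ with $\mathrm{Hom}^q(F,S)=0$ for all $q\notin\{0,1\}$ and all test objects $S$. There is a product $\Phi$ of twists $T_S$ along test objects such that $\mathrm{Hom}^q(\Phi F,S)=0$ for all $q\neq0$ and all test objects $S$.
\end{proposition}

\begin{proof}
For $y\in\Sigma$ let $\theta_{F,y}=\chi(F,-)$ on $\Lambda_y$. Then $\theta_{F,y}(\delta)=\chi(F,\mathcal O_x)=r>0$; this is where the positivity of the rank makes the process finite. We use induction on $\sum_y|\mathrm{Inv}(\theta_{F,y})|$.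

Suppose first that $\chi(F,S)\ge0$ for all test objects $S$. If $\mathrm{Hom}^1(F,S)\neq0$, then $\mathrm{Hom}^0(F,S)=0$ by Proposition~\ref{prop:sep}, so $\chi(F,S)<0$, a contradiction. Thus $\Phi=\mathrm{id}$ works.

Otherwise $\theta_{F,y}(\alpha_i)<0$ for some $y$ and some simple object $S_i$ of $\mathcal A_y$. Then $\mathrm{Hom}^1(F,S_i)\neq0$, so $\mathrm{Hom}^0(F,S_i)=0$ by Proposition~\ref{prop:sep}. Let $F'=T_{S_i}F$, exceptional of rank $r$. By \eqref{eq:inv}, $\mathrm{Hom}^q(F',S_i)=\mathrm{Hom}^{q+1}(F,S_i)$ vanishes for $q\ne0$; without separation it could be nonzero for $q=-1$. For $j\neq i$, $\mathrm{Hom}^q(F',S_j)=\mathrm{Hom}^q(F,T_{S_i}^{-1}S_j)$ vanishes for $q\notin\{0,1\}$, since $T_{S_i}^{-1}S_j\in\mathcal A_y$. For test objects over $y'\ne y$ nothing changes. So $F'$ satisfies the hypothesis, $\theta_{F',y}=\theta_{F,y}\circ s_i$ and $\theta_{F',y'}=\theta_{F,y'}$. By Lemma~\ref{lem:inv} the sum drops by one.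
\end{proof}

\subsection{Conclusion}

\begin{corollary}\label{cor:normal}
Let $E$ be an exceptional sheaf of positive rank satisfying \eqref{eq:norm}. There is a product $\Phi$ of twists $T_S$ along test objects such that $F=\Phi E$ is an exceptional vector bundle with $\chi(F,S)\ge0$ for all test objects $S$.
\end{corollary}

\begin{proof}
Propositions~\ref{prop:stage1} and~\ref{prop:stage2} give $\Phi$ with $\mathrm{Hom}^q(F,S)=0$ for $q\neq0$ and all test objects $S$. For $x\in Z_y$ we have $\mathcal O_x\in\mathcal A_y$, so $\mathrm{Hom}^q(F,\mathcal O_x)=0$ for $q\neq0$. The same holds for $x\notin Z$, because $F\cong E\cong V$ on $X\setminus Z$ and $V$ is locally free. By Lemma~\ref{lem:bundle}, $F$ is a vector bundle.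
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} in positive rank]
Choose $L$ such that $E\otimes L$ satisfies \eqref{eq:norm}, and let $\Phi'$ be the functor of Corollary~\ref{cor:normal} for $E\otimes L$. It lies in $\mathsf B$ by Lemma~\ref{lem:fund} and $T_{S_j}=T_{\mathcal O_{C_j}(-1)}$. Then $\Phi=(\otimes L^{-1})\circ\Phi'\circ(\otimes L)$ lies in $\mathsf B$, which is stable under conjugation by line bundles, and $\Phi(E)=\Phi'(E\otimes L)\otimes L^{-1}$ is an exceptional vector bundle. With Section~\ref{sec:rank0} this proves Theorem~\ref{thm:main}.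
\end{proof}

\section{Exceptional sheaves with the same class}\label{sec:class}

To prove Theorem~\ref{thm:class} we show that the end points of the reductions above are determined by the class, and this rests on the uniqueness of a nonnegative form in its orbit under reflections.

\begin{lemma}\label{lem:chamber}
Let $\Lambda'$ be a lattice with basis $\alpha_1,\dots,\alpha_m$ and a symmetric form with $(\alpha_i,\alpha_i)=2$ and $(\alpha_i,\alpha_j)\in\{0,-1,-2\}$ for $i\ne j$. Let $w$ be a product of reflections $s_i(v)=v-(v,\alpha_i)\alpha_i$. If $\theta\colon\Lambda'\to\mathbb R$ is linear and both $\theta$ and $\theta\circ w$ are nonnegative on all $\alpha_i$, then $\theta\circ w=\theta$.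
\end{lemma}

\begin{proof}
The space $\Lambda'\otimes\mathbb R$ with the $s_i$ is the geometric representation of the Coxeter group with $m_{ij}=2,3,\infty$ for $(\alpha_i,\alpha_j)=0,-1,-2$, and the forms that are nonnegative on all $\alpha_i$ make up the closed fundamental chamber of the contragredient representation. By \cite[Theorem~5.13]{Humphreys}, a group element that carries a point $\theta$ of the closed chamber into the closed chamber is a product of $s_i$ with $\theta(\alpha_i)=0$. Each such $s_i$ satisfies $\theta\circ s_i=\theta$.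
\end{proof}

The lemma applies to $\Lambda_y$ and to $\mathsf Q$ with the negative of the intersection form and the basis of $(-2)$-curves: the products of distinct basis vectors are $\le0$, and they are $\ge-2$ because $\alpha_i+\alpha_j$ has nonnegative square.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{Vector bundles.} Let $F,F'$ be exceptional bundles of rank $r$ with $c_1(F)=c_1(F')$. Riemann--Roch gives $1=\chi(F,F)=r^2+2r\,\mathrm{ch}_2(F)-c_1(F)^2$, and likewise for $F'$. So $\mathrm{ch}(F)=\mathrm{ch}(F')$ and $\chi(F,F')=1$. By Lemma~\ref{lem:restrict}, $F|_D$ and $F'|_D$ are stable, of the same slope. So there are no nonzero maps $F|_D\to F'|_D(-nD)$ or $F'|_D\to F|_D(-nD)$ for $n\ge1$, and Lemma~\ref{lem:krull} gives $\mathrm{Hom}(F,F'(K))=\mathrm{Hom}(F',F(K))=0$. The second vanishing means $\mathrm{Ext}^2(F,F')=0$, so there is a nonzero $\varphi\colon F\to F'$. The first gives $\varphi|_D\neq0$, since otherwise $\varphi$ would factor through $F'(-D)$. Hence $\varphi|_D$ is an isomorphism, and $\det\varphi$ is a nonzero section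 of $\det F'\otimes\det F^{-1}\cong\mathcal O_X$. It vanishes nowhere, so $\varphi$ is an isomorphism.

\emph{Positive rank.} Let $[E]=[E']$ have rank $r>0$. Choose one $L$ such that $E\otimes L$ and $E'\otimes L$ satisfy \eqref{eq:norm}, let $u$ be their common class, and let $F=\Phi(E\otimes L)$ and $F'=\Phi'(E'\otimes L)$ be as in Corollary~\ref{cor:normal}. On $\Lambda_y$ the functors $\Phi^{-1}$ and $\Phi'^{-1}$ act by products $w,w'$ of reflections $s_i$, so $\chi(F,-)=\chi(u,-)\circ w$ and $\chi(F',-)=\chi(u,-)\circ w'=\chi(F,-)\circ w^{-1}w'$. Both forms are nonnegative on all $\alpha_i$, so they agree by Lemma~\ref{lem:chamber}. By \eqref{eq:RR}, $\chi(F,\mathcal O_C(-1)[1])=c_1(F)\cdot C$, so $c_1(F)-c_1(F')$ is orthogonal to all $(-2)$-curves. By \eqref{eq:class} both $c_1(F)$ and $c_1(F')$ lie in $c_1(u)+\mathsf Q$. As $\mathsf Q$ is definite, $c_1(F)=c_1(F')$, and $F\cong F'$ by the previous step. Thus $E'\otimes L\cong\Phi'^{-1}\Phi(E\otimes L)$, and $\Psi=(\otimes L^{-1})\circ\Phi'^{-1}\Phi\circ(\otimes L)\in\mathsf B$ works.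

\emph{Rank zero.} By Theorem~\ref{thm:main} there are $\beta,\beta'\in\mathsf B$ with $\beta(E)\cong\mathcal O_\Gamma(d)$ and $\beta'(E')\cong\mathcal O_{\Gamma'}(d')$. Since $[E]=[E']$, the functor $\beta'\beta^{-1}$ sends $[\mathcal O_\Gamma(d)]$ to $[\mathcal O_{\Gamma'}(d')]$. By \eqref{eq:class} and \eqref{eq:RR}, $T^{\pm1}_{\mathcal O_C(a)}$ acts on the pair $(c_1,\chi)$ of a class of rank $0$ by
\[
(c,\chi)\longmapsto\bigl(s_Cc,\ \chi+(c\cdot C)(a+1)\bigr),\qquad s_Cc=c+(c\cdot C)C .
\]
The $s_C$ are isometries of $\mathrm{Pic}\,X$ that preserve $\mathsf Q$ and act on it as the reflections of Lemma~\ref{lem:chamber}; let $W$ be the group they generate. Then $\Gamma'=w\Gamma$ in $\mathrm{Pic}\,X$ for some $w\in W$, and $\Gamma'-\Gamma\in\mathsf Q$. The forms $v\mapsto\Gamma\cdot v$ and $v\mapsto\Gamma'\cdot v=\Gamma\cdot w^{-1}v$ on $\mathsf Q$ are nonnegative on all $(-2)$-curves, so they agree by Lemma~\ref{lem:chamber}. Hence $\Gamma'-\Gamma\in\mathsf Q$ is orthogonal to $\mathsf Q$ and vanishes. Then $\Gamma\cdot\Gamma'=-1<0$, so $\Gamma=\Gamma'$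 as curves.

It remains to compare $d$ and $d'$. Apply the generators that occur in $\beta'\beta^{-1}$ one after another, starting from $(\Gamma,d+1)$ and ending at $(\Gamma,d'+1)$. At each step $c=w_1\Gamma$ for some $w_1\in W$, and $\chi$ changes by a multiple of $w_1\Gamma\cdot C=\Gamma\cdot w_1^{-1}C$ with $w_1^{-1}C\in\mathsf Q$. So $d'-d=\Gamma\cdot\alpha$ for some $\alpha\in\mathsf Q$, and $\mathcal O_\Gamma(d')\cong\mathcal O_\Gamma(d)\otimes\mathcal O_X(\alpha)$. By Lemma~\ref{lem:OC}, $\Psi=\beta'^{-1}\circ(\otimes\,\mathcal O_X(\alpha))\circ\beta$ lies in $\mathsf B$, and $\Psi(E)\cong E'$.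
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bridgeland}
Bridgeland, \emph{Stability conditions on triangulated categories}.

\bibitem{Demazure}
Demazure, \emph{Surfaces de del Pezzo}, LNM 777.

\bibitem{Humphreys}
Humphreys, \emph{Reflection Groups and Coxeter Groups}.

\bibitem{Huybrechts}
Huybrechts, \emph{Fourier--Mukai Transforms in Algebraic Geometry}.

\bibitem{Zhang}
Shizhuo Zhang, \emph{Note on Applications of Toric Systems on Surfaces}, arXiv:1710.05274 (2017).

\end{thebibliography}
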